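# Local clones, two-piece covers, and a lattice of open sets that does not embed

## Continuum many two-piece covers of Baire space

Begin in Baire space $\omega^\omega$, the space of all functions $h:\omega\to\omega$ with the product topology. Let $s_i=(i,0,0,0,\dots)$ and $S=\{s_i:i\in\omega\}$. The clopen sets $\{h:h(0)=i\}$ partition $\omega^\omega$, and each of them contains exactly one point of $S$. So every subset of $S$ is closed in $\omega^\omega$. For each $x\subseteq S$ consider the two open sets
$$U_x=\omega^\omega\setminus x,\qquad V_x=\omega^\omega\setminus(S\setminus x).$$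
They satisfy
$$U_x\cup V_x=\omega^\omega\quad\text{for all }x\subseteq S, \tag{1}$$
$$U_x\cup V_{x'}=\omega^\omega\setminus(x\setminus x')\quad\text{for all }x,x'\subseteq S. \tag{2}$$
So there are continuum many pairs $(U_x,V_x)$, each of which covers the space. But if $x\ne x'$, then one of the mixed pairs $(U_x,V_{x'})$, $(U_{x'},V_x)$ misses a point of $S$.

What is this family for? We shall study a lattice, the lattice of local clones on a countable set, in which every instance of "something lies in $a\vee b$" is certified by finitely many pieces of data from $a$ and finitely many from $b$, all drawn from a countable pool. With continuum many pairs and countably many certificates, two different sets $x\neq x'$ must share a certificate. A shared certificate cannot distinguish $U_x\cup V_x$ from $U_x\cup V_{x'}$, but (1) and (2) do. This is how we shall prove that the lattice of open subsets of $\omega^\omega$ is not a sublattice of the lattice of local clones. The set $S$ above will turn out to be too naive. It has to be chosen to fit the hypothetical embedding, and that is where the topology of Baire space is used.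

## Operations, clones, and the lattice of local clones

Fix a countably infinite set $X$. For $n\ge1$ let $\mathbf O^{(n)}=X^{X^n}$ be the set of $n$-ary operations on $X$, and $\mathbf O=\bigcup_{n\ge1}\mathbf O^{(n)}$.

**Definition.** A *clone* is a set $\mathcal C\subseteq\mathbf O$ that contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$ ($1\le k\le n$) and is closed under composition: if $f\in\mathcal C$ is $n$-ary and $g_1,\dots,g_n\in\mathcal C$ are $m$-ary, then $f(g_1,\dots,g_n)\in\mathcal C$.

Give $X$ the discrete topology and $\mathbf O^{(n)}=X^{X^n}$ the product topology. Then $f_j\to f$ means that for every $u\in X^n$ we have $f_j(u)=f(u)$ for all large $j$. Since $X$ and $X^n$ are countable, $\mathbf O^{(n)}$ is a Polish space (separable and completely metrizable).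

**Definition.** A clone $\mathcal C$ is *local* if $\mathcal C\cap\mathbf O^{(n)}$ is closed in $\mathbf O^{(n)}$ for every $n\ge1$. Unwinding the product topology: $\mathcal C$ is local if an $n$-ary $f$ belongs to $\mathcal C$ whenever for every finite $A\subseteq X^n$ some $g\in\mathcal C$ agrees with $f$ on $A$.

Arbitrary intersections of local clones are local clones. So the local clones, ordered by inclusion, form a complete lattice, which we write $\mathrm{Cl}_{\mathrm{loc}}(X)$. The meet is the intersection. The join $\mathcal C\vee\mathcal D$ is the intersection of all local clones containing $\mathcal C\cup\mathcal D$. A bijection between two countably infinite sets carries one lattice to the other, so we may choose $X$ to suit us.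

Many examples come from unary functions. For a set $M\subseteq X^X$ containing $\mathrm{id}$ and closed under $\circ$ (a monoid), let
$$\langle M\rangle=\{h\circ\pi^n_i:\ h\in M,\ n\ge1,\ 1\le i\le n\},$$
the set of operations $(x_1,\dots,x_n)\mapsto h(x_i)$.

**Lemma 1.** Let $M,N\subseteq X^X$ be monoids that are closed in $X^X$. Then $\langle M\rangle$ is a local clone, its unary part is $M$, and $\langle M\rangle\cap\langle N\rangle=\langle M\cap N\rangle$. If $M\cup N$ is a monoid, then $\langle M\rangle\vee\langle N\rangle=\langle M\cup N\rangle$.

*Proof.* The projections are $\mathrm{id}\circ\pi^n_i$. For composition, $(h\circ\pi^n_i)(g_1,\dots,g_n)=h\circ g_i$, and if $g_i=h'\circ\pi^m_j$ this is $(h\circ h')\circ\pi^m_j$. So $\langle M\rangle$ is a clone, and its unary members are the $h\circ\pi^1_1=h$.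

For locality, consider $e_i:X^X\to\mathbf O^{(n)}$, $e_i(h)=h\circ\pi^n_i$. It is continuous. Its image is the set of $f$ with $f(u)=f(v)$ whenever $u_i=v_i$, which is closed, and on the image the inverse $f\mapsto(t\mapsto f(t,\dots,t))$ is continuous. So $e_i(M)$ is closed, and $\langle M\rangle\cap\mathbf O^{(n)}=\bigcup_{i=1}^n e_i(M)$ is a finite union of closed sets.

If $f\in\langle M\rangle\cap\langle N\rangle$, say $f=h\circ\pi^n_i=h'\circ\pi^n_j$ with $h\in M$, $h'\in N$, then substituting $(t,\dots,t)$ gives $h=h'\in M\cap N$, so $f\in\langle M\cap N\rangle$. The reverse inclusion is clear. Finally $\langle M\rangle\cup\langle N\rangle=\langle M\cup N\rangle$ always holds as sets; if $M\cup N$ is a monoid, it is a closed one, so this union is a local clone and hence the join. $\square$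

**Example (a clone that is not local).** Let $X=\omega$ and let $M$ be the monoid of all $h$ with $h(x)=x$ for all but finitely many $x$. Then $\langle M\rangle$ is a clone, by the first paragraph of the proof. Every function on a finite subset of $X$ extends to a member of $M$, so every unary function is a limit of members of $M$, while $x\mapsto x+1$ is not in $M$. So $\langle M\rangle$ is not local.

**Example (constants).** For $A\subseteq X$ let $M_A=\{\mathrm{id}\}\cup\{c_a:a\in A\}$, where $c_a$ is the constant function with value $a$. Composing with a constant function on either side gives a constant, and in all cases we stay in $M_A$. The set of constant functions with value in $A$ is closed, since it is defined by $h(u)=h(v)$ for all $u,v$ and $h(u_0)\in A$ for one fixed $u_0$. So $M_A$ is a closed monoid. Moreover $M_A\cup M_B=M_{A\cup B}$ and $M_A\cap M_B=M_{A\cap B}$, because $\mathrm{id}$ is not constant. By Lemma 1, $A\mapsto\langle M_A\rangle$ is injective and preserves binary joins and meets.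

## Finite traces, order embeddings, and the three theorems

A *lattice embedding* of a lattice $L$ into $\mathrm{Cl}_{\mathrm{loc}}(X)$ is an injective map that preserves binary joins and binary meets. The constants example is a lattice embedding of $\mathcal P(\omega)$.

An injective map $\Phi$ that preserves binary joins satisfies
$$a\le b\iff a\vee b=b\iff\Phi(a)\vee\Phi(b)=\Phi(b)\iff\Phi(a)\le\Phi(b),\tag{3}$$
and the same conclusion holds for an injective map preserving binary meets, because $a\le b\iff a\wedge b=a$.

A lattice $L$ is *order embeddable into $\mathcal P(\omega)$* if there is $\varphi:L\to\mathcal P(\omega)$ with $a\le b\iff\varphi(a)\subseteq\varphi(b)$. Nothing is asked about joins or meets. For example, the chain $\mathbb R$ is order embeddable into $\mathcal P(\mathbb Q)\cong\mathcal P(\omega)$ by $r\mapsto\{q\in\mathbb Q:q<r\}$. The chain $\omega_1$ is not: picking an element of $\varphi(\alpha+1)\setminus\varphi(\alpha)$ for each $\alpha$ would give an injection $\omega_1\to\omega$.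

To see that $\mathrm{Cl}_{\mathrm{loc}}(X)$ is itself order embeddable into $\mathcal P(\omega)$, we use finite traces. A *finite partial operation* is a pair $(n,p)$ with $p:A\to X$ and $A\subseteq X^n$ finite; we often write just $p$. As $X$ is countable, there are only countably many of them. For a local clone $\mathcal C$ put
$$T(\mathcal C)=\{(n,f|_A):\ f\in\mathcal C\cap\mathbf O^{(n)},\ A\subseteq X^n\text{ finite}\}.$$

**Lemma 2.** For local clones, $\mathcal C\subseteq\mathcal D\iff T(\mathcal C)\subseteq T(\mathcal D)$.

*Proof.* The forward direction is clear. Conversely, let $T(\mathcal C)\subseteq T(\mathcal D)$ and let $f\in\mathcal C$ be $n$-ary. For each finite $A\subseteq X^n$ we have $f|_A\in T(\mathcal D)$, so some $g\in\mathcal D$ agrees with $f$ on $A$. By locality, $f\in\mathcal D$. $\square$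

So every lattice with a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$ is order embeddable into $\mathcal P(\omega)$. The question, from Michael Pinsker, "Sublattices of the lattice of local clones", arXiv:0801.2392 (2008), is about the converse: does every lattice that is order embeddable into $\mathcal P(\omega)$ have a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$?

For a space $Y$ let $\mathcal O(Y)$ and $\mathrm{Cl}(Y)$ be the lattices of open and of closed subsets of $Y$, ordered by inclusion; joins are unions and meets are intersections. A space is *$\sigma$-compact* if it is a countable union of compact sets. It is *analytic* if it is empty or a continuous image of $\omega^\omega$. We shall prove the following, in ZFC.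

**Theorem 3.** $\mathcal O(\omega^\omega)$ is order embeddable into $\mathcal P(\omega)$, but there is no injective binary-join-preserving map $\mathcal O(\omega^\omega)\to\mathrm{Cl}_{\mathrm{loc}}(X)$. So the answer to the question is negative, even for distributive lattices.

**Theorem 4.** Let $Y$ be separable metrizable. Then $\mathcal O(Y)$ is order embeddable into $\mathcal P(\omega)$, and the following are equivalent: (i) $Y$ is $\sigma$-compact; (ii) $\mathcal O(Y)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$; (iii) there is an injective binary-join-preserving map $\mathcal O(Y)\to\mathrm{Cl}_{\mathrm{loc}}(X)$.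

**Theorem 5.** Let $Y$ be separable metrizable. Then $\mathrm{Cl}(Y)$ is order embeddable into $\mathcal P(\omega)$, and the following are equivalent: (i) $Y$ is analytic; (ii) $\mathrm{Cl}(Y)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$; (iii) there is an injective binary-meet-preserving map $\mathrm{Cl}(Y)\to\mathrm{Cl}_{\mathrm{loc}}(X)$.

The order embeddings are quick. Let $(B_n)_{n\in\omega}$ be a countable base of $Y$. Put
$$\varphi(U)=\{n:B_n\subseteq U\}\ (U\text{ open}),\qquad \psi(F)=\{n:B_n\cap F\neq\emptyset\}\ (F\text{ closed}).\tag{4}$$
Both maps are monotone. Since $U=\bigcup\{B_n:n\in\varphi(U)\}$, $\varphi(U)\subseteq\varphi(V)$ implies $U\subseteq V$. If $F\not\subseteq G$, take $y\in F\setminus G$ and $n$ with $y\in B_n\subseteq Y\setminus G$; then $n\in\psi(F)\setminus\psi(G)$. So both are order embeddings. Note that $\varphi$ preserves binary meets and $\psi$ preserves binary joins.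

**A direct attempt at a positive answer.** Since $\mathcal P(\omega)$ embeds by constants, one might compose $\varphi$ with $A\mapsto\langle M_A\rangle$. This stops at joins. Let $Y=\omega^\omega$ and let $B_n$ be a nonempty member of the base. It has two points $u,v$, as $\omega^\omega$ has no isolated points; say they differ at coordinate $k$. Let $U=\{h\in B_n:h(k)=u(k)\}$ and $V=B_n\setminus U$. Both are open and nonempty, and $n\in\varphi(U\cup V)$, but $n\notin\varphi(U)\cup\varphi(V)$. So $\varphi$ does not preserve joins. For $\omega^\omega$ this cannot be repaired by any other choice of map, and we now see why.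

## Joins of local clones have finite certificates

The next lemma makes precise what "certificate" means. A join in $\mathrm{Cl}_{\mathrm{loc}}(X)$ involves closing under composition and taking limits, but at the level of finite traces only finitely much is ever used.

**Lemma 6.** Let $\mathcal C,\mathcal D$ be local clones and $p\in T(\mathcal C\vee\mathcal D)$. There are finite $K\subseteq T(\mathcal C)$ and $H\subseteq T(\mathcal D)$ such that every local clone $\mathcal E$ with $K\cup H\subseteq T(\mathcal E)$ satisfies $p\in T(\mathcal E)$.

*Proof.* Call a finite partial operation $p$ *certified* if finite sets $K\subseteq T(\mathcal C)$, $H\subseteq T(\mathcal D)$ as in the conclusion exist for it. Let $Q$ be the set of all $f\in\mathbf O$ all of whose finite restrictions are certified. We show that $Q$ is a local clone containing $\mathcal C\cup\mathcal D$. Then $\mathcal C\vee\mathcal D\subseteq Q$, and every $p\in T(\mathcal C\vee\mathcal D)$ is a finite restriction of a member of $Q$, which is the claim.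

**Step 1: $Q$ contains $\mathcal C$, $\mathcal D$ and the projections.** If $f\in\mathcal C$, then $f|_A$ is certified by $K=\{f|_A\}$, $H=\emptyset$. If $f\in\mathcal D$, take $K=\emptyset$, $H=\{f|_A\}$. The projections lie in $\mathcal C$.

**Step 2: $Q$ is closed under composition.** Let $f\in Q$ be $n$-ary, $g_1,\dots,g_n\in Q$ be $m$-ary, and $A\subseteq X^m$ be finite. The set $B=\{(g_1(a),\dots,g_n(a)):a\in A\}\subseteq X^n$ is finite. The finite partial operations $f|_B,g_1|_A,\dots,g_n|_A$ are certified. Let $K$ be the union of their first certificates and $H$ the union of their second ones; both are finite. If $\mathcal E$ is a local clone with $K\cup H\subseteq T(\mathcal E)$, then there are $f',g_1',\dots,g_n'\in\mathcal E$ with $f'|_B=f|_B$ and $g_i'|_A=g_i|_A$. The operation $f'(g_1',\dots,g_n')\in\mathcal E$ agrees with $f(g_1,\dots,g_n)$ on $A$. So $f(g_1,\dots,g_n)|_A\in T(\mathcal E)$, and it is certified by $(K,H)$.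

**Step 3: $Q$ is local.** If for each finite $A$ some $g\in Q$ agrees with $f$ on $A$, then $f|_A=g|_A$ is certified for each $A$, so $f\in Q$. $\square$

## Where the pigeonhole argument stops for a fixed set $S$

Let us run the argument announced at the start. Let $Y$ be a metrizable space, $S\subseteq Y$ an infinite set all of whose subsets are closed in $Y$, and $\Psi:\mathcal O(Y)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ injective and join-preserving. Write $T(U)$ for $T(\Psi(U))$; by (3) and Lemma 2,
$$U\subseteq V\iff T(U)\subseteq T(V).\tag{5}$$
Put $U_x=Y\setminus x$ and $V_x=Y\setminus(S\setminus x)$ for $x\subseteq S$. Equations (1) and (2) hold with $Y$ in place of $\omega^\omega$.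

Fix any $p\in T(Y)$. For each $x\subseteq S$, $p\in T(\Psi(U_x)\vee\Psi(V_x))$, so Lemma 6 gives a certificate $(K_x,H_x)$. There are uncountably many $x$ and countably many pairs of finite sets of finite partial operations. So $(K_x,H_x)=(K_{x'},H_{x'})$ for some $x\neq x'$, which we name so that $x\setminus x'\ne\emptyset$. Then $K_x\subseteq T(U_x)$ and $H_x=H_{x'}\subseteq T(V_{x'})$, and the certificate yields
$$p\in T(U_x\cup V_{x'})=T\big(Y\setminus(x\setminus x')\big).\tag{6}$$
The set $Y\setminus(x\setminus x')$ is smaller than $Y$, so *some* finite partial operation of $T(Y)$ is missing from its trace. But (6) is a contradiction only if *our* $p$, fixed in advance, is missing.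

This gap is real. Let $Y=X$ with the discrete topology, so $\mathcal O(Y)=\mathcal P(X)$, and let $S=Y$. All of the above applies, yet the embedding $A\mapsto\langle M_A\rangle$ exists. What happens there? A finite partial operation $p\in T(\langle M_X\rangle)$ either is a restriction of a projection, and then it is in every trace, or it is constant on a nonempty set with some value $a$ and is not a restriction of a projection, and then it is missing from $T(\langle M_{X\setminus\{y\}}\rangle)$ exactly for $y=a$. So each $p$ is sensitive to the removal of at most one point, and (6) does no harm.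

Hence we need a single $p$ that disappears from the trace when any one point of an infinite set $S$ is removed, with all subsets of $S$ closed. The idea is to reverse the order of the choices. First look at all points $y$ whose removal destroys a given $p$, and let the topology of $Y$ produce a $p$ for which there are many such points; only then choose $S$ among them.

## Non-$\sigma$-compactness supplies a sensitive finite partial operation

**Proposition 7.** Let $Y$ be a metrizable space and $\Psi:\mathcal O(Y)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ an injective map preserving binary joins. Then $Y$ is $\sigma$-compact.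

*Proof.* Keep the notation $T(U)=T(\Psi(U))$ and property (5).

**Step 1: cover $Y$ by countably many sensitivity sets.** For $p\in T(Y)$ let
$$A_p=\{y\in Y:\ p\notin T(Y\setminus\{y\})\}.$$
For each $y$, the open set $Y\setminus\{y\}$ is a proper subset of $Y$, so by (5) $T(Y\setminus\{y\})\subsetneq T(Y)$, and some $p\in T(Y)$ has $y\in A_p$. So $Y=\bigcup_{p\in T(Y)}A_p$, a countable union. It suffices to show that every closure $\overline{A_p}$ is compact, for then $Y=\bigcup_p\overline{A_p}$ is $\sigma$-compact.

**Step 2: if $\overline{A_p}$ is not compact, find a good $S$ inside $A_p$.** Fix a compatible metric. A metrizable space is compact if and only if each of its sequences has a convergent subsequence. So if $\overline{A_p}$ is not compact, there is a sequence $(c_i)_{i\ge1}$ in $\overline{A_p}$ without a subsequence converging in $\overline{A_p}$. As $\overline{A_p}$ is closed in $Y$, no subsequence converges in $Y$. Choose $a_i\in A_p$ with distance less than $1/i$ from $c_i$. If a subsequence of $(a_i)$ converged to some $y\in Y$, so would the corresponding subsequence of $(c_i)$; hence no subsequence of $(a_i)$ converges in $Y$. In particular no value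 occurs infinitely often, and after passing to a subsequence the $a_i$ are distinct. Let $S=\{a_i:i\ge1\}$, an infinite subset of $A_p$.

Every subset of $S$ is closed in $Y$. Indeed, if $y\in Y$ were in the closure of some $x\subseteq S$ but not in $x$, every ball around $y$ would contain infinitely many points of $x$. So we could pick $a_{i_1},a_{i_2},\dots$ in $x$ with $i_1<i_2<\cdots$ converging to $y$, which is impossible.

**Step 3: pigeonhole on certificates.** For $x\subseteq S$ the open sets $Y\setminus x$ and $Y\setminus(S\setminus x)$ have union $Y$. As $\Psi$ preserves joins, $p\in T(Y)=T\big(\Psi(Y\setminus x)\vee\Psi(Y\setminus(S\setminus x))\big)$. Lemma 6 gives finite sets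
$$K_x\subseteq T(Y\setminus x),\qquad H_x\subseteq T(Y\setminus(S\setminus x))$$
such that every local clone $\mathcal E$ with $K_x\cup H_x\subseteq T(\mathcal E)$ has $p\in T(\mathcal E)$. There are uncountably many $x\subseteq S$ and only countably many possible pairs. So there are $x\neq x'$ with $(K_x,H_x)=(K_{x'},H_{x'})=:(K,H)$. Interchanging $x$ and $x'$ if necessary, pick $s\in x\setminus x'$.

**Step 4: the shared certificate survives the removal of $s$.** Since $s\in x$ and $s\in S\setminus x'$, (5) gives
$$K=K_x\subseteq T(Y\setminus x)\subseteq T(Y\setminus\{s\}),\qquad H=H_{x'}\subseteq T(Y\setminus(S\setminus x'))\subseteq T(Y\setminus\{s\}).$$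
The certificate, applied to $\mathcal E=\Psi(Y\setminus\{s\})$, yields $p\in T(Y\setminus\{s\})$. But $s\in S\subseteq A_p$ means $p\notin T(Y\setminus\{s\})$. This contradiction shows that $\overline{A_p}$ is compact. $\square$

**Proof of Theorem 3.** The space $\omega^\omega$ has a countable base, so $\mathcal O(\omega^\omega)$ is order embeddable into $\mathcal P(\omega)$ by (4). It is distributive, since its operations are union and intersection.

The space $\omega^\omega$ is not $\sigma$-compact. Let $K_0,K_1,\dots$ be compact subsets. The $j$-th coordinate map is continuous, so it takes finitely many values on $K_i$; hence there is $g_i\in\omega^\omega$ with $h\le g_i$ pointwise for all $h\in K_i$. Let $h(i)=g_i(i)+1$. Then $h(i)>g_i(i)$ shows $h\notin K_i$, for every $i$. So $\bigcup_iK_i\neq\omega^\omega$.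

By Proposition 7 there is no injective binary-join-preserving map $\mathcal O(\omega^\omega)\to\mathrm{Cl}_{\mathrm{loc}}(X)$, and in particular no lattice embedding. The answer to the question is no. $\blacksquare$

## Ideals of countable distributive lattices, and $\sigma$-compact spaces

We turn to Theorem 4. Order embeddability is (4), (ii)$\Rightarrow$(iii) is trivial, and (iii)$\Rightarrow$(i) is Proposition 7. It remains to embed $\mathcal O(Y)$ when $Y$ is $\sigma$-compact. The direct attempt with $\varphi$ failed because a set $B_n\subseteq U\cup V$ need not lie in $U$ or in $V$. Two changes repair this. We record all basic sets below $U$ as an ideal, so that it is enough for $B$ to be below a union of a set below $U$ and a set below $V$; and we require closures to lie in $U$, so that compactness provides such a finite union.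

An *ideal* of a lattice $D$ with least element $0$ is a set $I\subseteq D$ that is downward closed and closed under $\vee$. The nonempty ideals form a lattice $\mathrm{Id}(D)$, with $I\wedge J=I\cap J$ (which contains $0$) and $I\vee J=\{d:d\le k\vee l\text{ for some }k\in I,l\in J\}$. If $D$ is distributive and $d\le k\vee l$, then $d=(d\wedge k)\vee(d\wedge l)$, so
$$I\vee J=\{k\vee l:\ k\in I,\ l\in J\}.\tag{7}$$
For example, the lattice $[\omega]^{<\omega}$ of finite subsets of $\omega$ has $\mathrm{Id}([\omega]^{<\omega})\cong\mathcal P(\omega)$ via $I\mapsto\bigcup I$, with inverse $A\mapsto[A]^{<\omega}$.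

**Lemma 8.** Let $D$ be a countably infinite distributive lattice with least element $0$. The lattice $\mathrm{Id}(D)$ of nonempty ideals of $D$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$.

*Proof.* We may take $X=D$. For $k\in D$ and $S\subseteq\{1,\dots,n\}$ let
$$f^n_{S,k}(x_1,\dots,x_n)=k\vee\bigvee_{i\in S}x_i,\qquad\text{so that}\qquad f^n_{S,k}(0,\dots,0)=k.\tag{8}$$
For $S=\emptyset$ this is the constant $k$. For $I\in\mathrm{Id}(D)$ put $\mathcal C_I=\{f^n_{S,k}:n\ge1,\ S\subseteq\{1,\dots,n\},\ k\in I\}$.

**Step 1: $\mathcal C_I$ is a clone.** The projections are $\pi^n_i=f^n_{\{i\},0}$, and $0\in I$. For $m$-ary $f^m_{S_i,k_i}$ we compute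
$$f^n_{S,k}(f^m_{S_1,k_1},\dots,f^m_{S_n,k_n})=f^m_{S',k'},\qquad S'=\bigcup_{i\in S}S_i,\quad k'=k\vee\bigvee_{i\in S}k_i,$$
and $k'\in I$ because $I$ is closed under $\vee$.

**Step 2: $\mathcal C_I$ is local.** Let $f$ be $n$-ary and agree on each finite set with some member of $\mathcal C_I$. Put $k=f(0,\dots,0)$. Agreement on $\{(0,\dots,0)\}$ and (8) give $k\in I$. Suppose $f\ne f^n_{S,k}$ for every $S\subseteq\{1,\dots,n\}$, and for each of these finitely many $S$ pick $a_S\in D^n$ with $f(a_S)\ne f^n_{S,k}(a_S)$. Some $f^n_{S',k'}\in\mathcal C_I$ agrees with $f$ on the finite set $\{a_S:S\subseteq\{1,\dots,n\}\}\cup\{(0,\dots,0)\}$. By (8), $k'=f(0,\dots,0)=k$. But then $f(a_{S'})=f^n_{S',k}(a_{S'})$, a contradiction. So $f=f^n_{S,k}$ for some $S$, and $f\in\mathcal C_I$.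

**Step 3: injectivity.** The unary constant $f^1_{\emptyset,k}$ lies in $\mathcal C_I$ if and only if $k\in I$: if it equals $f^1_{S,k'}$ with $k'\in I$, evaluation at $0$ gives $k=k'$. So $\mathcal C_I$ determines $I$.

**Step 4: meets.** Let $f\in\mathcal C_I\cap\mathcal C_J$ be $n$-ary. Then $f=f^n_{S,k}=f^n_{S',k'}$ with $k\in I$, $k'\in J$, and $k=f(0,\dots,0)=k'\in I\cap J$. So $f\in\mathcal C_{I\cap J}$. The inclusion $\mathcal C_{I\cap J}\subseteq\mathcal C_I\cap\mathcal C_J$ is clear.

**Step 5: joins.** $\mathcal C_{I\vee J}$ is a local clone containing $\mathcal C_I\cup\mathcal C_J$, so it contains $\mathcal C_I\vee\mathcal C_J$. Conversely, by (7) a member of $\mathcal C_{I\vee J}$ has the form $f^n_{S,k\vee l}$ with $k\in I$, $l\in J$, and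
$$f^n_{S,k\vee l}=f^2_{\{1,2\},0}\big(f^n_{S,k},\,f^n_{\emptyset,l}\big),$$
where $f^2_{\{1,2\},0}$ (that is, $x_1\vee x_2$) and $f^n_{S,k}$ are in $\mathcal C_I$ and $f^n_{\emptyset,l}\in\mathcal C_J$. So it lies in $\mathcal C_I\vee\mathcal C_J$. $\square$

**Lemma 9.** Let $Y$ be nonempty, metrizable and $\sigma$-compact. There is a countably infinite distributive lattice $D$ with least element and a lattice embedding $\mathcal O(Y)\to\mathrm{Id}(D)$.

*Proof.* **Step 1: construct $D$.** Write $Y=\bigcup_{n\in\omega}K_n$ with each $K_n$ nonempty and compact (repeat sets if necessary). Each $K_n$ is compact metrizable, hence second countable. Let $\mathcal B_n$ be a countable base of $K_n$, closed under finite unions and intersections, with $\emptyset,K_n\in\mathcal B_n$; such a base arises by closing any countable base together with $\emptyset,K_n$ under these operations. Let $D$ be the set of all sequences $(B_n)_n\in\prod_n\mathcal B_n$ with $B_n=\emptyset$ for all but finitely many $n$, with coordinatewise union and intersection. It is a distributive lattice whose least element is the sequence of empty sets. It is countable, and it is infinite because the sequences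 with $K_n$ in place $n$ and $\emptyset$ elsewhere are distinct for distinct $n$.

**Step 2: define the map.** For $U\in\mathcal O(Y)$ put
$$I(U)=\{(B_n)_n\in D:\ \overline{B_n}\subseteq U\cap K_n\text{ for all }n\}.$$
Here closures may be taken in $K_n$ or in $Y$, since $K_n$ is closed in $Y$. The set $I(U)$ contains the least element, is downward closed because closure is monotone, and is closed under joins because $\overline{B\cup B'}=\overline B\cup\overline{B'}$. So it is a nonempty ideal.

**Step 3: meets.** $\overline{B_n}\subseteq U\cap V\cap K_n$ holds if and only if $\overline{B_n}\subseteq U\cap K_n$ and $\overline{B_n}\subseteq V\cap K_n$. So $I(U\cap V)=I(U)\cap I(V)$.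

**Step 4: injectivity.** Let $y\in U\cap K_n$. By regularity of $K_n$ there is an open neighborhood of $y$ in $K_n$ whose closure lies in $U\cap K_n$, and it contains some $B\in\mathcal B_n$ with $y\in B$. Hence
$$U\cap K_n=\bigcup\{B\in\mathcal B_n:\overline B\subseteq U\}.$$
For $B\in\mathcal B_n$ we have $\overline B\subseteq U$ if and only if the sequence with $B$ in place $n$ and $\emptyset$ elsewhere is in $I(U)$. So $I(U)$ determines each $U\cap K_n$, and therefore $U=\bigcup_n(U\cap K_n)$.

**Step 5: joins; here compactness is used.** $I$ is monotone, so $I(U)\vee I(V)\subseteq I(U\cup V)$. Conversely let $(B_n)_n\in I(U\cup V)$. Consider one of the finitely many $n$ with $B_n\neq\emptyset$. The set $\overline{B_n}$ is compact and contained in $(U\cup V)\cap K_n$. By the formula in Step 4, applied to $U$ and to $V$, it is covered by sets $W\in\mathcal B_n$ with $\overline W\subseteq U$ or $\overline W\subseteq V$. Choose a finite subcover. Let $P_n$ be the union of its members with $\overline W\subseteq U$, and $Q_n$ the union of the others. Then $P_n,Q_n\in\mathcal B_n$, $B_n\subseteq P_n\cup Q_n$, $\overline{P_n}\subseteq U$ and $\overline{Q_n}\subseteq V$.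 For the other $n$ put $P_n=Q_n=\emptyset$. Then $(P_n)_n\in I(U)$, $(Q_n)_n\in I(V)$ and $(B_n)_n\le(P_n)_n\vee(Q_n)_n$, so $(B_n)_n\in I(U)\vee I(V)$. $\square$

**Proof of Theorem 4, (i)$\Rightarrow$(ii).** If $Y=\emptyset$, then $\mathcal O(Y)$ has one element and there is nothing to do. Otherwise compose the embeddings of Lemmas 9 and 8. $\blacksquare$

## Closed sets of Baire space as local clones

Now we pass to closed sets and Theorem 5. Order embeddability is (4) and (ii)$\Rightarrow$(iii) is trivial. For (i)$\Rightarrow$(ii) we code points of $\omega^\omega$ by unary functions whose pairwise compositions are all the same trivial function, so that any set of points gives a monoid.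

**Lemma 10.** $\mathrm{Cl}(\omega^\omega)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$.

*Proof.* Let $X=\{0\}\cup\{s_k:k\in\omega\}\cup\{(k,n):k,n\in\omega\}$, with all listed elements distinct. (These $s_k$ are just symbols.) For $d\in\omega^\omega$ let
$$f_d(s_k)=(k,d(k))\quad(k\in\omega),\qquad f_d(x)=0\ \text{ for every other }x\in X.$$

**Step 1: monoids.** The values of $f_e$ are $0$ and elements $(k,n)$, all of which $f_d$ sends to $0$. So $f_d\circ f_e$ is the constant function $0$ for all $d,e$. Also $f_d(0)=0$. Hence for every $E\subseteq\omega^\omega$ the set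
$$M_E=\{\mathrm{id},0\}\cup\{f_d:d\in E\}$$
is closed under composition, where $0$ denotes the constant function.

**Step 2: $M_E$ is closed when $E$ is closed.** The map $d\mapsto f_d$ into $X^X$ is continuous, since $f_d(s_k)$ depends only on $d(k)$. It is injective with continuous inverse, since $d(k)$ is read off from $f_d(s_k)$. Its image consists of all $f$ with $f(s_k)\in\{(k,n):n\in\omega\}$ for all $k$ and $f(x)=0$ for all $x\notin\{s_k:k\in\omega\}$. These are closed conditions on single coordinates. So $d\mapsto f_d$ is a homeomorphism onto a closed subset of $X^X$, and it maps closed sets $E$ to closed sets. Adding two points keeps them closed.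

**Step 3: the embedding.** For closed $E$ let $\mathcal C_E=\langle M_E\rangle$, a local clone by Lemma 1. Its unary part is $M_E$, and $f_d\in M_E\iff d\in E$, since $f_d\neq\mathrm{id},0$ and $f_d$ determines $d$. So $E\mapsto\mathcal C_E$ is injective. Moreover $M_E\cap M_{E'}=M_{E\cap E'}$, and $M_E\cup M_{E'}=M_{E\cup E'}$ is a monoid. So Lemma 1 gives $\mathcal C_E\cap\mathcal C_{E'}=\mathcal C_{E\cap E'}$ and $\mathcal C_E\vee\mathcal C_{E'}=\mathcal C_{E\cup E'}$. $\square$

**Proof of Theorem 5, (i)$\Rightarrow$(ii).** The case $Y=\emptyset$ is trivial. Otherwise let $g:\omega^\omega\to Y$ be a continuous surjection. The map $F\mapsto g^{-1}(F)$ sends closed sets to closed sets, preserves unions and intersections, and is injective because $g$ is onto. So it is a lattice embedding $\mathrm{Cl}(Y)\to\mathrm{Cl}(\omega^\omega)$. Compose it with Lemma 10.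

## Meet-preserving maps and a continuous map onto $Y$

For (iii)$\Rightarrow$(i) we are given an injective map $F\mapsto\mathcal C_F$ on closed sets with $\mathcal C_{F\cap G}=\mathcal C_F\cap\mathcal C_G$, and we must produce a continuous map onto $Y$ from a Polish space. A natural start is to choose $f_y\in\mathcal C_{\{y\}}\setminus\mathcal C_\emptyset$ for each $y\in Y$ and to try to recover $y$ from $f_y$ continuously. There is no control over how $f_y$ depends on $y$, so we cannot expect $\{f_y:y\in Y\}$ to be a nice set. We would like to extend the map $f_y\mapsto y$ to the closure of this set, which is Polish. As it stands this fails, because a limit of operations $f_{y_i}$ may fall into $\mathcal C_\emptyset$.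

**Example.** Let $X=\omega$ and let $Y=\omega\setminus\{0\}$ be discrete. For $A\subseteq Y$ let $h_A(x)=0$ if $x\in A$ and $h_A(x)=x$ otherwise. As $0\notin A$, we have $h_A\circ h_B=h_{A\cup B}$. For $F\subseteq Y$ the set $N_F=\{h_A:A\subseteq F\}$ consists of all $h$ with $h(x)\in\{x,0\}$ for $x\in F$ and $h(x)=x$ for $x\notin F$. So it is a closed monoid, and $N_F\cap N_G=N_{F\cap G}$. By Lemma 1, $F\mapsto\langle N_F\rangle$ preserves meets, and it is injective since $h_{\{y\}}\in N_F\iff y\in F$. Choose $f_y=h_{\{y\}}$. Then $f_y\to\mathrm{id}\in\langle N_\emptyset\rangle$ as $y\to\infty$, while the points $y$ converge to nothing in $Y$.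

The remedy is the same as for joins: sort the points by finite partial operations. If all the $f_y$ under consideration extend one fixed $p\notin T(\mathcal C_\emptyset)$, then so do their limits, and the limits stay outside $\mathcal C_\emptyset$.

**Proposition 11.** Let $Y$ be metrizable and $F\mapsto\mathcal C_F$ an injective binary-meet-preserving map $\mathrm{Cl}(Y)\to\mathrm{Cl}_{\mathrm{loc}}(X)$. Then $Y$ is analytic.

*Proof.* If $Y=\emptyset$, it is analytic by definition; let $Y\ne\emptyset$. By the meet version of (3), $F\subseteq G\iff\mathcal C_F\subseteq\mathcal C_G$.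

**Step 1: sort the points of $Y$ into countably many pieces.** For $y\in Y$ we have $\mathcal C_\emptyset\subsetneq\mathcal C_{\{y\}}$; choose $f_y\in\mathcal C_{\{y\}}\setminus\mathcal C_\emptyset$. As $\mathcal C_\emptyset$ is local, some finite restriction $p_y$ of $f_y$ is not in $T(\mathcal C_\emptyset)$. For a finite partial operation $p$ let $Y_p=\{y:p_y=p\}$. Then $Y=\bigcup_pY_p$ is a countable union. Fix $(n,p)$ with $Y_p\neq\emptyset$, and let $Z_p$ be the closure of $\{f_y:y\in Y_p\}$ in $\mathbf O^{(n)}$. As a closed subset of a Polish space, $Z_p$ is Polish. The operations extending $p$ form a closed set, so all members of $Z_p$ extend $p$.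

**Step 2: the separation principle.** For closed $F,G\subseteq Y$,
$$f\in Z_p\ \text{ and }\ f\in\mathcal C_F\cap\mathcal C_G\quad\Longrightarrow\quad F\cap G\neq\emptyset.\tag{9}$$
Indeed $f\in\mathcal C_F\cap\mathcal C_G=\mathcal C_{F\cap G}$. If $F\cap G=\emptyset$, then $f\in\mathcal C_\emptyset$, and its restriction $p$ would be in $T(\mathcal C_\emptyset)$, a contradiction.

We also use the following. If $y_i\in Y_p$, $f_{y_i}\to f$, and $F$ is a closed set containing all $y_i$, then $f\in\mathcal C_F$. Indeed $f_{y_i}\in\mathcal C_{\{y_i\}}\subseteq\mathcal C_F$, and $\mathcal C_F\cap\mathbf O^{(n)}$ is closed.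

**Step 3: define $\beta:Z_p\to Y$.** We claim that for each $f\in Z_p$ there is a unique $\beta(f)\in Y$ such that $y_i\to\beta(f)$ whenever $y_i\in Y_p$ and $f_{y_i}\to f$. Sequences $(y_i)$ in $Y_p$ with $f_{y_i}\to f$ exist because $\mathbf O^{(n)}$ is metrizable.

(a) *If $f_{y_i}\to f$, then every subsequence of $(y_i)$ has a further subsequence converging in $Y$.* Otherwise, after passing to a subsequence (along which still $f_{y_i}\to f$), no subsequence of $(y_i)$ converges. No value occurs infinitely often, so we may also make the $y_i$ distinct. As in Step 2 of the proof of Proposition 7, every subset of $\{y_i:i\in\omega\}$ is closed in $Y$. So $F=\{y_{2i}:i\in\omega\}$ and $G=\{y_{2i+1}:i\in\omega\}$ are disjoint closed sets. The sequences $(f_{y_{2i}})$ and $(f_{y_{2i+1}})$ both converge to $f$, so $f\in\mathcal C_F\cap\mathcal C_G$. This contradicts (9).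

(b) *If $y_i,z_i\in Y_p$, $f_{y_i}\to f$, $f_{z_i}\to f$, $y_i\to y$ and $z_i\to z$, then $y=z$.* Otherwise choose $N$ such that for $i\ge N$ the points $y_i$ are at distance less than one third of the distance between $y$ and $z$ from $y$, and likewise the $z_i$ from $z$. Then $F=\{y\}\cup\{y_i:i\ge N\}$ and $G=\{z\}\cup\{z_i:i\ge N\}$ are disjoint, and each is closed, being a convergent sequence with its limit. Again $f\in\mathcal C_F\cap\mathcal C_G$, contradicting (9).

By (a), some sequence $(y_i)$ in $Y_p$ has $f_{y_i}\to f$ and converges; call its limit $\beta(f)$. By (b), $\beta(f)$ is the limit of every convergent sequence $(z_i)$ in $Y_p$ with $f_{z_i}\to f$. Now let $(y_i)$ be any sequence in $Y_p$ with $f_{y_i}\to f$. Every subsequence has, by (a), a convergent further subsequence, whose limit is $\beta(f)$ by (b). So $y_i\to\beta(f)$. Uniqueness is clear, and the claim is proved.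

Constant sequences give $\beta(f_y)=y$ for $y\in Y_p$.

**Step 4: $\beta$ is continuous.** Let $f^j\to f$ in $Z_p$, $j\ge1$. Fix compatible metrics on $\mathbf O^{(n)}$ and $Y$. By the claim for $f^j$, there is a sequence in $Y_p$ that converges to $\beta(f^j)$ and whose associated operations converge to $f^j$. So we can choose $y_j\in Y_p$ with $f_{y_j}$ at distance less than $1/j$ from $f^j$ and $y_j$ at distance less than $1/j$ from $\beta(f^j)$. Then $f_{y_j}\to f$, so $y_j\to\beta(f)$ by the claim for $f$, and hence $\beta(f^j)\to\beta(f)$.

**Step 5: glue the pieces.** For each $p$ with $Y_p\ne\emptyset$ we have a continuous map from the Polish space $Z_p$ to $Y$ whose image contains $Y_p$. Together these maps form a continuous surjection from $\bigsqcup_pZ_p$ onto $Y$. A countable disjoint union of Polish spaces is Polish, and every nonempty Polish space is a continuous image of $\omega^\omega$ (Kechris, *Classical Descriptive Set Theory*, Thm. 7.9). So $Y$ is a continuous image of $\omega^\omega$. $\square$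

Proposition 11 gives (iii)$\Rightarrow$(i), and Theorem 5 is proved. $\blacksquare$

## Joins against meets, duality, and nonseparable spaces

**The two restrictions are independent.** Compose the maps in (4) with the lattice embedding of $\mathcal P(\omega)$ into $\mathrm{Cl}_{\mathrm{loc}}(X)$. The map $\varphi$ preserves binary meets, so $\mathcal O(\omega^\omega)$ embeds into $\mathrm{Cl}_{\mathrm{loc}}(X)$ as a meet-semilattice, and by Theorem 3 only joins obstruct. On the other side, let $Y\subseteq\mathbb R$ be non-analytic. Such $Y$ exist: a continuous map $\omega^\omega\to\mathbb R$ is determined by its values on a countable dense set, so there are only $2^{\aleph_0}$ analytic subsets of $\mathbb R$. The map $\psi$ preserves binary joins, so $\mathrm{Cl}(Y)$ embeds as a join-semilattice, and by Theorem 5 only meets obstruct.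

**Duality fails.** Complementation is an isomorphism from the dual of $\mathrm{Cl}(\omega^\omega)$ to $\mathcal O(\omega^\omega)$. By Lemma 10 the lattice $\mathrm{Cl}(\omega^\omega)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$, and by Theorem 3 its dual has none. In contrast, order embeddability into $\mathcal P(\omega)$ passes to duals, because complementation reverses inclusion on $\mathcal P(\omega)$.

**All metrizable spaces.** For every metrizable $Y$: $\mathcal O(Y)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$ if and only if $Y$ is $\sigma$-compact, and $\mathrm{Cl}(Y)$ has one if and only if $Y$ is analytic. The forward directions are Propositions 7 and 11, which assume only that $Y$ is metrizable. For the backward directions, a $\sigma$-compact metrizable space is separable because compact metrizable spaces are, and an analytic space is separable as a continuous image of a separable space; so Theorems 4 and 5 apply.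

For nonseparable metrizable $Y$, order embeddability into $\mathcal P(\omega)$ already fails. For each $m\ge1$ take a maximal set of points with pairwise distances at least $1/m$. If all these sets were countable, their union would be a countable dense set. So for some $m$ there are uncountably many points with pairwise distances at least $1/m$, and the open balls of radius $1/(2m)$ around them are pairwise disjoint. Let $(W_\alpha)_{\alpha<\omega_1}$ be distinct balls among these. The sets $\bigcup_{\gamma<\alpha}W_\gamma$ form a strictly increasing $\omega_1$-chain in $\mathcal O(Y)$, and their complements form a strictly decreasing one in $\mathrm{Cl}(Y)$. Neither kind of chain exists in $\mathcal P(\omega)$, since choosing an element in the difference of each pair of consecutive sets would give an injection $\omega_1\to\omega$.
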